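\title{Primitive homology of irregular covers of graphs}

\begin{abstract}
Let $Z\to X$ be a finite connected cover of a finite graph whose fundamental group is free of rank $n\ge 2$. The primitive homology of $Z$ is the span in $H_1(Z;\mathbb C)$ of the components of preimages of primitive loops. If the cover is regular and some primitive loop lifts to a closed loop, the primitive homology is all of $H_1(Z;\mathbb C)$. We show that this fails for irregular covers: for $n=2$ and every prime $p\ge5$ there is a cover of degree $p^2$ to which a primitive loop lifts and whose primitive homology has codimension exactly $(p-1)(p-3)/2$. We also prove a positive criterion, valid for all $n\ge2$, that contains the regular case, and a restriction on possible counterexamples of rank $n\ge3$.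
\end{abstract}

\section{Introduction}

Let $X$ be a finite connected graph whose fundamental group $F=\pi_1(X)$ is free of rank $n\ge2$. An element of $F$ is \emph{primitive} if it is part of a free basis, and a closed loop in $X$ is primitive if its conjugacy class consists of primitive elements. Let $f\colon Z\to X$ be a finite connected cover. The pullback of a closed loop $\alpha\colon S^1\to X$ along $f$ is a disjoint union of circles. Each of them is a closed loop $\hat\alpha$ in $Z$, called an \emph{elevation} of $\alpha$, and it covers $\alpha$ with some degree $d\ge1$. We say that $\alpha$ \emph{lifts} to $Z$ if it has an elevation of degree $1$. The \emph{primitive homology} of $Z$ is the subspace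
\[
H_1^{\mathrm{prim}}(Z;\mathbb C)\subseteq H_1(Z;\mathbb C)
\]
spanned by the classes of all elevations, of any degree, of primitive loops in $X$.

Every closed loop in $Z$ is an elevation of its image in $X$, so without the word ``primitive'' this span would be everything. The definition measures how much of $H_1(Z;\mathbb C)$ is seen by the simplest loops of $X$. For $Z=X$ they see everything, since a basis of $F$ spans $H_1(X;\mathbb C)$. The same holds for the cover of the rose with petals $a,b$ that consists of a cycle of $d$ edges over $b$ with a loop over $a$ at each vertex: the $d$ loops and the cycle are elevations of $a$ and $b$, and they form a basis of $H_1(Z;\mathbb C)$. This is an instance of a known result: if $Z\to X$ is regular and some primitive loop lifts to $Z$, then $H_1^{\mathrm{prim}}(Z;\mathbb C)=H_1(Z;\mathbb C)$. The following question comes from Farb and Hensel \cite{FH}.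

\begin{quote}
\textbf{Question.} Let $Z\to X$ be a finite connected cover, not necessarily regular, and suppose that some primitive loop in $X$ lifts to $Z$. Is $H_1^{\mathrm{prim}}(Z;\mathbb C)=H_1(Z;\mathbb C)$?
\end{quote}

One would guess yes: the regular case holds, and infinitely many primitive loops are available to span a finite-dimensional space. The reason for doubt is that the hypothesis weakens. In a regular cover a loop that lifts at one vertex lifts at every vertex of the fiber; in an irregular cover it may lift at very few. The answer is no. Connected covers correspond to transitive actions of $F$, the subgroup $H=\pi_1(Z)\le F$ being a point stabilizer, and we describe the counterexamples in this way.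

\begin{theorem}\label{thm:A}
Let $p$ be an odd prime and $F=\langle a,b\rangle$ free of rank $2$. Let $F$ act on $\Omega=\mathbb F_p^2$ by
\[
a(j,k)=(j,k+j),\qquad b(j,k)=(j+1,k).
\]
This action is transitive. Let $Z\to X$ be the corresponding connected cover of degree $p^2$, with $H=\operatorname{Stab}(0,0)$. Then the primitive element $a$ lies in $H$, so it lifts to $Z$, and
\[
\dim H_1(Z;\mathbb C)=p^2+1,\qquad \dim H_1(Z;\mathbb C)-\dim H_1^{\mathrm{prim}}(Z;\mathbb C)=\frac{(p-1)(p-3)}2 .
\]
In particular $H_1^{\mathrm{prim}}(Z;\mathbb C)\ne H_1(Z;\mathbb C)$ for every $p\ge5$.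
\end{theorem}

For $p=5$ the degree is $25$, the first Betti number is $26$, and the primitive homology has dimension $22$. For $p=3$ nothing is missing, so the threshold $p\ge5$ is sharp within the family. As $p\to\infty$ the missing proportion of the homology tends to $1/2$.

The regular case does extend to irregular covers under a different hypothesis. A \emph{free factor} of $F$ is a subgroup generated by part of a basis.

\begin{theorem}\label{thm:B}
Let $n\ge2$. If $F=\langle x\rangle*F'$ with $F'$ of rank $n-1$ acting transitively on $F/H$, then $H_1^{\mathrm{prim}}(Z;\mathbb C)=H_1(Z;\mathbb C)$.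
\end{theorem}

For regular covers this hypothesis is equivalent to the lifting of a primitive loop (Remark~\ref{rem:regular}), so Theorem~\ref{thm:B} contains the regular case. In higher rank we do not decide whether counterexamples exist, but they would have to be of a restricted kind. Write $\mathbb C[F/H]$ for the permutation representation and $V^T$ for the vectors of $V$ fixed by $T$.

\begin{theorem}\label{thm:C}
Let $n\ge3$. Suppose that a primitive loop lifts to $Z$ and that $H_1^{\mathrm{prim}}(Z;\mathbb C)\ne H_1(Z;\mathbb C)$. Then $\mathbb C[F/H]$ has a nontrivial irreducible constituent $V$ such that $V^T\neq0$ for every free factor $T$ of rank $n-2$; in particular $V^y\ne0$ for every primitive $y$.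
\end{theorem}

Section~\ref{sec:graphs} proves Theorem~\ref{thm:B}. Section~\ref{sec:hand} finds the missing classes of Theorem~\ref{thm:A} by hand for $p=5$. Section~\ref{sec:affine} translates the problem into one about affine actions in which every primitive element has a fixed point, and Sections~\ref{sec:heis} and~\ref{sec:rank3} use this to prove Theorems~\ref{thm:A} and~\ref{thm:C}.

\section{Labeled graphs and transitive free factors}\label{sec:graphs}

Let $\Omega=F/H$ with its left $F$-action. We identify the fiber of $Z$ over the base point with $\Omega$ so that the lift of a loop $g\in F$ that starts at $\omega$ ends at $g^{-1}\omega$; the inverse appears because paths compose from left to right. The elevations of $x\in F$ correspond to the orbits of $\langle x\rangle$ on $\Omega$. An orbit of length $k$ through $\omega=gH$ gives an elevation of degree $k$, and its class in $H_1(Z;\mathbb C)=H^{\mathrm{ab}}\otimes\mathbb C$ is that of $g^{-1}x^kg\in H$. Thus $x$ lifts if and only if a conjugate of $x$ lies in $H$, and $H_1^{\mathrm{prim}}(Z;\mathbb C)$ depends only on the pair $(F,H)$.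

We may therefore take $X$ to be the rose whose petals are any basis $S$ of $F$ that suits us. Then $Z$ has vertex set $\Omega$ and, for $s\in S$ and $\omega\in\Omega$, one edge labeled $s$ from $\omega$ to $s^{-1}\omega$. A word $w$ in $S^{\pm1}$, read from a vertex $\omega$, is a path from $\omega$ to $w^{-1}\omega$. Counting vertices and edges gives $\dim H_1(Z;\mathbb C)=(n-1)|\Omega|+1$.

Our supply of primitive elements is the following: if $F=\langle x\rangle*F'$ and $w\in F'$, then $xw$ is primitive, because $x\mapsto xw$ and the identity on $F'$ define an automorphism of $F$, with inverse $x\mapsto xw^{-1}$.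

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $S$ consist of $x$ and a basis of $F'$. The subgraph $Z'\subset Z$ formed by the edges not labeled $x$ contains every vertex, and it is connected because $F'$ is transitive.

Let $\omega$ be a vertex and $\varepsilon$ the $x$-edge that starts at $\omega$. Choose a path in $Z'$ from the endpoint of $\varepsilon$ back to $\omega$, with label $w\in F'$. The word $xw$, read from $\omega$, is a closed loop $\ell_\varepsilon$, and it is an elevation of degree $1$ of the primitive element $xw$. If $u$ is the label of a closed path in $Z'$ based at $\omega$, then $xwu$ is primitive as well and closes up at $\omega$, so $[u]=[xwu]-[xw]$ lies in $H_1^{\mathrm{prim}}(Z;\mathbb C)$. Since $Z'$ is connected, such classes span $H_1(Z';\mathbb C)$.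

Now take any cycle in $Z$ and subtract, for each $x$-edge $\varepsilon$, the multiple of $\ell_\varepsilon$ that cancels the coefficient of $\varepsilon$. As $\ell_\varepsilon$ contains no other $x$-edge, the result is a cycle in $Z'$. Hence $H_1(Z;\mathbb C)$ is spanned by $H_1(Z';\mathbb C)$ and the classes $[\ell_\varepsilon]$, and all of these lie in $H_1^{\mathrm{prim}}(Z;\mathbb C)$.
\end{proof}

\begin{remark}\label{rem:regular}
If $F'$ is transitive, then the primitive element $xw$ of the proof lifts. Conversely, if $H$ is normal and a primitive $x$ lifts, then $x\in H$, so any complementary free factor $F'$ surjects onto the group $F/H$ and is transitive. For irregular covers the converse fails: by Theorems~\ref{thm:A} and~\ref{thm:B}, the covers of Theorem~\ref{thm:A} with $p\ge5$ admit no such $F'$.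
\end{remark}

\section{The cover of degree 25, by hand}\label{sec:hand}

Let $Z$ be the cover of Theorem~\ref{thm:A}, and call $j$ the \emph{column} and $k$ the \emph{height} of the vertex $(j,k)$. The $a$-edge from $(j,k)$ goes to $(j,k-j)$ and the $b$-edge goes to $(j-1,k)$. So the $b$-edges form $p$ horizontal cycles, the $a$-edges in a column $j\neq0$ form one cycle of length $p$, and the $a$-edges in column $0$ are loops.

A \emph{cochain} is a function $\gamma$ on the edges of $Z$. It is evaluated on a path by summing, with a minus sign for edges traversed backward. The \emph{coboundary} of a function on the vertices assigns to an edge the value at its end minus the value at its start, and cochains modulo coboundaries form $H^1(Z;\mathbb C)=H_1(Z;\mathbb C)^*$. We look for a cochain that vanishes on all primitive elevations but not on all loops.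

The elements $a$ and $b$ dictate its shape. A cochain with sum zero on a cycle agrees there with a coboundary. The elevations of $b$ are disjoint cycles that contain all vertices, so after subtracting a coboundary we may assume that $\gamma$ vanishes on $b$-edges. Vanishing on the elevations of $a$ means that $\gamma$ agrees on the $a$-edges with the coboundary of some function $h$ on $\Omega$. Writing $h$ as a sum of products $e(j)\psi(k)$, we see that $\gamma$ is a sum of cochains $\gamma_{e,\psi}$, where $e,\psi\colon\mathbb F_p\to\mathbb C$ and
\[
\gamma_{e,\psi}=
\begin{cases}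
e(j)\bigl(\psi(k-j)-\psi(k)\bigr)&\text{on the $a$-edge from $(j,k)$},\\
0&\text{on $b$-edges}.
\end{cases}
\]
Three choices give nothing: $\gamma_{e,\psi}=0$ if $\psi$ is constant or if $e=\delta_0$, the indicator function of $0$; and if $e$ is the constant function $\mathbf 1$, then $\gamma_{e,\psi}$ is the coboundary of $(j,k)\mapsto\psi(k)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x in {-2,...,2} \foreach \y in {0,...,4} \fill[gray] (\x,\y) circle (1.6pt);
\foreach \x in {-2,...,2} \node at (\x,-0.55) {\small $\x$};
\foreach \y in {0,...,4} \node at (-3.3,\y) {\small $\y$};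
\node at (3.3,-0.55) {\small $j$};
\node at (-3.3,4.6) {\small $k$};
\draw[->,thick,dashed] (-2.9,0)--(-2.05,0);
\draw[->,very thick] (-2,0) to[bend left=35] (-2,2);
\draw[->,thick,dashed] (-2,2)--(-1.05,2);
\draw[->,very thick] (-1,2)--(-1,2.95);
\draw[->,thick,dashed] (-1,3)--(-0.05,3);
\draw[->,very thick] (0,3) .. controls (-0.7,3.85) and (0.7,3.85) .. (0.03,3.05);
\draw[->,thick,dashed] (0,3)--(0.95,3);
\draw[->,very thick] (1,3)--(1,2.05);
\draw[->,thick,dashed] (1,2)--(1.95,2);
\draw[->,very thick] (2,2) to[bend left=35] (2,0);
\draw[->,thick,dashed] (2,0)--(2.9,0);
\end{tikzpicture}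
\caption{An elevation of $ab^{-1}$ in the cover of degree $25$ with vertices $(j,k)\in\mathbb F_5^2$. Solid arrows are $a$-edges, from $(j,k)$ to $(j,k-j)$; dashed arrows are $b$-edges traversed backward, and the two half arrows at height $0$ form one edge. The reflection $j\mapsto-j$ maps the loop to itself and reverses its direction.}
\label{fig:loop}
\end{figure}

Take $p=5$ and test $\gamma_{e,\psi}$ on the elevation of $ab^{-1}$ in Figure~\ref{fig:loop}. Its $a$-steps in the columns $-2,-1,0,1,2$ change the height by $0\to2$, $2\to3$, $3\to3$, $3\to2$, $2\to0$, so the value is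
\[
\bigl(e(-2)-e(2)\bigr)\bigl(\psi(2)-\psi(0)\bigr)+\bigl(e(-1)-e(1)\bigr)\bigl(\psi(3)-\psi(2)\bigr).
\]
This vanishes if $e$ is an even function. The cancellation is no accident. Let $p$ be any odd prime and $p\nmid m$. An elevation of $ab^m$ moves from column $j$ to column $j-m$ after each $a$-step. Number the $a$-steps by $t\in\mathbb Z$ so that step $t$ lies in column $-tm$ and starts at height $k_t$. Then $k_{t+1}=k_t+tm$, so $k_t=k_0+mt(t-1)/2$, which is periodic with period $p$ and satisfies $k_{-t}=k_{t+1}$ and $k_{-t+1}=k_t$. Step $-t$ lies in the column opposite to that of step $t$ and joins the same two heights in the opposite direction. For even $e$ the two contributions cancel, and step $0$ contributes nothing.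

For $p=5$ an even $e$ can give a nonzero class. Let $e=\delta_1+\delta_{-1}$ and $\psi=\delta_0$. The word $ab^{-1}a^2b$, read from $(1,1)$, visits $(1,0),(2,0),(2,3),(2,1)$ and returns to $(1,1)$. Only the first edge contributes to $\gamma_{e,\psi}$, and it contributes $1$. For $p=3$ there is no such room: the even functions on $\mathbb F_3$ are spanned by $\delta_0$ and $\mathbf 1$. In general the even functions modulo $\delta_0$ and $\mathbf 1$ have dimension $\frac{p+1}2-2=\frac{p-3}2$, the functions $\psi$ modulo constants have dimension $p-1$, and the product is the codimension in Theorem~\ref{thm:A}.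

Two things remain to be proved: that the symmetry is forced, and that it suffices for all primitive elements, not only for $b$ and $ab^m$. The second is the real difficulty, since there are infinitely many primitive elements and we cannot follow their elevations one by one.

\section{Affine actions in which every primitive element has a fixed point}\label{sec:affine}

A cochain on $Z$ is large and unstructured. To break the problem into small pieces we rewrite it in terms of the representation $\mathbb C[\Omega]$, which splits as a direct sum.

Let $\Gamma$ be a group and $V$ a complex $\Gamma$-module. A \emph{cocycle} is a map $c\colon\Gamma\to V$ with $c(gh)=c(g)+g\,c(h)$, a \emph{coboundary} is a cocycle of the form $g\mapsto(g-1)z$ with $z\in V$, and $H^1(\Gamma;V)$ is the quotient of cocycles by coboundaries. A cocycle is the same as an affine action $g*w=gw+c(g)$ with the given linear part. An element $g$ fixes $w$ in this action if and only if $c(g)=(g-1)(-w)$. So $c(g)\in(g-1)V$ if and only if $g$ has a fixed point, and $c$ is a coboundary if and only if $\Gamma$ has a fixed point. For the free group $F$, a cocycle is determined by its values on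 a basis, and these are arbitrary.

All $F$-modules below are finite-dimensional, and $F$ acts on them through a finite group. For such a module put
\[
\operatorname{Ann}(V)=\bigl\{[c]\in H^1(F;V): c(x)\in(x-1)V\text{ for every primitive }x\in F\bigr\}.
\]
Coboundaries satisfy the condition, so it depends only on the class, and $\operatorname{Ann}(V_1\oplus V_2)=\operatorname{Ann}(V_1)\oplus\operatorname{Ann}(V_2)$ because $(x-1)(V_1\oplus V_2)=(x-1)V_1\oplus(x-1)V_2$. A nonzero element of $\operatorname{Ann}(V)$ is an affine action in which every primitive element has a fixed point but $F$ has none. We view $\mathbb C[\Omega]$ as the space of functions on $\Omega$, with $(gv)(\omega)=v(g^{-1}\omega)$.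

\begin{lemma}\label{lem:ann}
$\dim\operatorname{Ann}(\mathbb C[\Omega])=\dim H_1(Z;\mathbb C)-\dim H_1^{\mathrm{prim}}(Z;\mathbb C)$.
\end{lemma}

\begin{proof}
Given a cochain $\gamma$ on $Z$, let $c(g)(\omega)$ be the value of $\gamma$ on the path obtained by reading a word for $g$ from $\omega$; backtracking cancels, so the choice of word is irrelevant. Concatenation of paths gives $c(gh)(\omega)=c(g)(\omega)+c(h)(g^{-1}\omega)$, which says that $c\colon F\to\mathbb C[\Omega]$ is a cocycle. The map $\gamma\mapsto c$ is a bijection from cochains to cocycles, since both are given by the arbitrary numbers $c(s)(\omega)$ with $s\in S$, $\omega\in\Omega$. The coboundary of a function $v$ on the vertices goes to $c(g)(\omega)=v(g^{-1}\omega)-v(\omega)$, that is, to $c(g)=(g-1)v$. Hence $H^1(F;\mathbb C[\Omega])\cong H^1(Z;\mathbb C)=H_1(Z;\mathbb C)^*$, which is Shapiro's lemma in this setting.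

Let $x$ be primitive and let $k$ be the length of the $x$-orbit of $\omega$. The value of $\gamma$ on the elevation through $\omega$ is
\[
c(x^k)(\omega)=\sum_{i=0}^{k-1}c(x)(x^{-i}\omega),
\]
the sum of the function $c(x)$ over the orbit. The space $(x-1)\mathbb C[\Omega]$ consists of the functions with sum zero on every $x$-orbit: it is contained in that space, and both have codimension equal to the number of orbits, which is $\dim\mathbb C[\Omega]^x$. So $\gamma$ vanishes on all elevations of $x$ if and only if $c(x)\in(x-1)\mathbb C[\Omega]$. Thus $\operatorname{Ann}(\mathbb C[\Omega])$ is the annihilator of $H_1^{\mathrm{prim}}(Z;\mathbb C)$ in $H_1(Z;\mathbb C)^*$.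
\end{proof}

A parameter count shows where to look for counterexamples. If $V^F=0$, then $H^1(F;V)$ has dimension $(n-1)\dim V$, and a primitive element $x$ imposes $\dim V/(x-1)V=\dim V^x$ linear conditions on cocycles. In a regular cover to which $x$ lifts, $x$ acts trivially and imposes as many conditions as possible. A counterexample should have the fixed spaces $V^x$ small, and the conditions from different primitive elements must be highly dependent. In Theorem~\ref{thm:A} the first is arranged by the Heisenberg group and the second by an involution.

\section{The Heisenberg module}\label{sec:heis}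

Throughout this section $F=\langle a,b\rangle$, $p$ is an odd prime and $\zeta$ is a primitive $p$-th root of unity. Exponents of $\zeta$ and of operators of order $p$ are read in $\mathbb F_p$, so that $\zeta^{i/2}$ makes sense. Let $W$ be the space of functions $u\colon\mathbb F_p\to\mathbb C$ with the operators
\[
(Au)(i)=\zeta^iu(i),\qquad (Bu)(i)=u(i-1),\qquad (Ru)(i)=u(-i).
\]
Evaluating both sides at $i$ gives
\[
AB=\zeta BA,\qquad A^p=B^p=R^2=1,\qquad RAR=A^{-1},\qquad RBR=B^{-1}.
\]
We make $W$ an $F$-module through $\rho(a)=A$, $\rho(b)=B$. By the first relation, every element of the image of $\rho$, a Heisenberg group, has the form $\rho(g)=\zeta^kA^\alpha B^\beta$, where $\alpha,\beta$ are the exponent sums of $a,b$ in $g$ modulo $p$.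

\subsection{Fourier decomposition}

For $r\in\mathbb F_p$ let $W_r\subset\mathbb C[\Omega]$ be the space of functions $(j,k)\mapsto\zeta^{-rk}u(j)$ with $u\in W$. The functions $k\mapsto\zeta^{-rk}$ form a basis of the functions on $\mathbb F_p$, so $\mathbb C[\Omega]=\bigoplus_rW_r$. Since $(av)(j,k)=v(j,k-j)$ and $(bv)(j,k)=v(j-1,k)$, each $W_r$ is a submodule, on which $a$ multiplies $u(j)$ by $\zeta^{rj}$ and $b$ acts as $B$. For $r\ne0$ this is the module $W$ built from the primitive root $\zeta^r$.

The summand $W_0$ contributes nothing. Indeed $a$ acts trivially on it, so a cocycle $c$ with class in $\operatorname{Ann}(W_0)$ has $c(a)=0$ and $c(b)=(b-1)z$ for some $z$; then $c$ is the coboundary of $z$. It remains to compute $\operatorname{Ann}(W)$.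

\subsection{Each primitive element imposes one condition}

\begin{lemma}\label{lem:one}
If $x\in F$ is primitive, then $\dim W^x=1$.
\end{lemma}

\begin{proof}
Write $g=\rho(x)=\zeta^kA^\alpha B^\beta$. A basis of $F$ maps to a basis of $H_1(F;\mathbb F_p)=\mathbb F_p^2$, so $(\alpha,\beta)\ne(0,0)$. From $B^\beta A^\alpha=\zeta^{-\alpha\beta}A^\alpha B^\beta$ we get
\[
g^m=\zeta^{km-\alpha\beta m(m-1)/2}A^{m\alpha}B^{m\beta}.
\]
As $p$ is odd, it divides $p(p-1)/2$, so $g^p=1$. For $p\nmid m$ the trace of $g^m$ is $0$: if $\beta\ne0$, its matrix in the basis $\delta_i$ has zero diagonal, and if $\beta=0$, the trace is a multiple of $\sum_i\zeta^{m\alpha i}=0$. The projection $\frac1p\sum_{m=0}^{p-1}g^m$ onto $W^x$ therefore has trace $1$.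
\end{proof}

For $p=2$ the lemma fails: there $(AB)^2=-1$, so $ab$ has no fixed vector.

\subsection{The conditions from $ab^m$}

For $u\in W$ let $c_u$ be the cocycle with $c_u(a)=u$ and $c_u(b)=0$. Every class in $\operatorname{Ann}(W)$ has a representative of this form: if $c(b)=(B-1)z$, subtract the coboundary of $z$. Since $c_u(ab^m)=u$ for all $m$, the primitive elements $ab^m$ all constrain the same vector, and we can solve these constraints exactly.

\begin{lemma}\label{lem:necessary}
If $[c_u]\in\operatorname{Ann}(W)$, then $u$ lies in $U=\ker(1+AR)$. The space $U$ consists of the $u$ for which $v(i)=\zeta^{-i/2}u(i)$ is an odd function, and $\dim U=\frac{p-1}2$.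
\end{lemma}

\begin{proof}
We have $(ARu)(i)=\zeta^iu(-i)=\zeta^{i/2}v(-i)$ and $u(i)=\zeta^{i/2}v(i)$, so $(1+AR)u=0$ if and only if $v$ is odd. Odd functions on $\mathbb F_p$ form a space of dimension $\frac{p-1}2$.

Let $1\le m\le p-1$. As $u\in(AB^m-1)W$, it is killed by every functional $w\mapsto\sum_i\lambda(i)w(i)$ that is invariant under $AB^m$. Since $(AB^mw)(i)=\zeta^iw(i-m)$, invariance means $\lambda(i-m)=\zeta^i\lambda(i)$ for all $i$. A solution is $\lambda(i)=\zeta^{\epsilon(i)}$ with $\epsilon(i)=-\frac i2-\frac{i^2}{2m}$, because
\[
\epsilon(i-m)=-\frac i2+\frac m2-\frac{i^2}{2m}+i-\frac m2=\epsilon(i)+i .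
\]
As $m$ varies, $s=-\frac1{2m}$ runs through $\mathbb F_p^*$, so $\sum_i\zeta^{si^2}v(i)=0$ for all $s\neq0$. Put $\mu(q)=\sum_{i^2=q}v(i)$ for $q\in\mathbb F_p$. Then $\sum_q\mu(q)\zeta^{sq}=0$ for all $s\ne0$. The Fourier transform of $\mu$ is supported at $s=0$, so $\mu$ is constant. But $\mu$ vanishes at the nonsquares, which exist since $p$ is odd. Hence $\mu=0$, which says $v(0)=0$ and $v(i)+v(-i)=0$ for $i\neq0$.
\end{proof}

\subsection{The involution}

The condition $(1+AR)u=0$ has a meaning: the affine map $w\mapsto ARw+u$ has square $w\mapsto w+(1+AR)u$, so the condition says that this map is an involution. This suggests enlarging $F$ by an element that acts as $R$. Let $\sigma\in\operatorname{Aut}(F)$ be given by $a\mapsto a^{-1}$, $b\mapsto b^{-1}$, and let $P=F\rtimes\langle\sigma\rangle$, in which $\sigma^2=1$ and $\sigma g\sigma^{-1}=\sigma(g)$. A homomorphism $\tau$ from $F$ to a group and an element $t$ of that group with $t^2=1$ extend to a homomorphism on $P$ with $\sigma\mapsto t$ if and only if $t\tau(g)t=\tau(g)^{-1}$ for $g=a,b$, that is, if and only if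
\begin{equation}\label{eq:extend}
(\tau(a)t)^2=(\tau(b)t)^2=1 .
\end{equation}
In particular $\rho$ extends to $P$ with $\rho(\sigma)=R$.

The plan is to write a primitive $x$ as a product of two involutions in $P$. An affine involution always has fixed points, and if the two fixed sets are large enough to meet, then $x$ has a fixed point. The next lemma provides the involutions and is the place where rank $2$ is used; the one after it measures the fixed sets.

\begin{lemma}\label{lem:dihedral}
For every primitive $x\in F$ there is $s$ in the coset $F\sigma\subset P$ with $s^2=1$ and $(xs)^2=1$.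
\end{lemma}

\begin{proof}
We use Nielsen's theorem that $\operatorname{Out}(F_2)\cong GL_2(\mathbb Z)$ through the action on $H_1(F;\mathbb Z)$: an automorphism of $F$ that acts trivially on homology is inner. Write $x=\theta(a)$ with $\theta\in\operatorname{Aut}(F)$. As $\sigma$ acts on homology by the central element $-I$, the automorphisms $\sigma\theta$ and $\theta\sigma$ differ by conjugation by some $g\in F$. Applying them to $a$ gives $\sigma(x)=gx^{-1}g^{-1}$. Put $s=g^{-1}\sigma$. Then $sxs^{-1}=x^{-1}$, so $s^2\in F$ commutes with $x$.

The centralizer of $x$ in $F$ is $\langle x\rangle$. To see this, work in a basis containing $x$ and write an element of the centralizer as $x^ih'x^l$, where the reduced word $h'$ neither starts nor ends with $x^{\pm1}$; then $xh'=h'x$, and for $h'\ne1$ these are reduced words with different first letters. Hence $s^2=x^k$ for some $k$. Since $s$ commutes with $s^2$, we get $x^k=sx^ks^{-1}=x^{-k}$, so $k=0$ and $s^2=1$. Finally $(xs)^2=x\,(sxs^{-1})\,s^2=1$.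
\end{proof}

For $x=ab^m$ we have $\sigma(x)=a^{-1}x^{-1}a$, so $s=a\sigma$ serves for all $m$ at once, and $\rho(s)=AR$ is the operator in Lemma~\ref{lem:necessary}. In rank $3$ the analogous statement is false: the automorphism inverting a basis $a,b,c$ sends $abc$ to $a^{-1}b^{-1}c^{-1}$, which is not a cyclic permutation of $(abc)^{-1}=c^{-1}b^{-1}a^{-1}$.

\begin{lemma}\label{lem:conj}
If $s\in F\sigma$ satisfies $s^2=1$, then $\rho(s)$ is conjugate to $R$. Hence $\dim W^s=\frac{p+1}2$.
\end{lemma}

\begin{proof}
Write $\rho(s)=\zeta^kA^\alpha B^\beta R$ and $K=A^{\alpha/2}B^{\beta/2}$. Since $RK^{-1}R=B^{\beta/2}A^{\alpha/2}$,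
\[
KRK^{-1}=K\,(RK^{-1}R)\,R=A^{\alpha/2}B^\beta A^{\alpha/2}R,
\]
which is a power of $\zeta$ times $A^\alpha B^\beta R$. So $\rho(s)=\zeta^lKRK^{-1}$ for some $l$. Squaring gives $\zeta^{2l}=1$, hence $\zeta^l=1$ as $p$ is odd. The fixed space of $R$ is the space of even functions, of dimension $\frac{p+1}2$.
\end{proof}

\begin{lemma}\label{lem:sufficient}
If $u\in U$, then $[c_u]\in\operatorname{Ann}(W)$.
\end{lemma}

\begin{proof}
Let $\tau$ be the affine action of $c_u$, so $\tau(a)w=Aw+u$ and $\tau(b)w=Bw$. Then $\tau(a)R$ is an involution because $u\in U$, and $\tau(b)R=BR$ is an involution because $RBR=B^{-1}$. By \eqref{eq:extend}, $\tau$ extends to an affine action of $P$ with $\tau(\sigma)=R$. Its linear part is $\rho$, as the two agree on $a,b,\sigma$.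

Let $x$ be primitive and $s$ as in Lemma~\ref{lem:dihedral}. The affine map $\tau(s)$ has square $1$, so it fixes the midpoint of $w$ and $\tau(s)w$ for any $w$. Its fixed set is therefore a translate $w_1+D_1$ of $D_1=W^s$. For the same reason the fixed set of $\tau(xs)$ is a translate $w_2+D_2$ of $D_2=W^{xs}$. Both $s$ and $xs$ lie in $F\sigma$, so $\dim D_1=\dim D_2=\frac{p+1}2$ by Lemma~\ref{lem:conj}. A vector in $D_1\cap D_2$ is fixed by $x=(xs)s^{-1}$, so $\dim(D_1\cap D_2)\le1$ by Lemma~\ref{lem:one}. Thus
\[
\dim(D_1+D_2)\ge\frac{p+1}2+\frac{p+1}2-1=p,
\]
and $D_1+D_2=W$. Writing $w_2-w_1=d_1-d_2$ with $d_i\in D_i$, the point $w_1+d_1=w_2+d_2$ is fixed by $s$ and $xs$, hence by $x$. So $c_u(x)\in(x-1)W$.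
\end{proof}

The dimension count has no slack; it needs both that $W^x$ is a line and that $R$ fixes more than half of $W$.

\subsection{The codimension}

\begin{proposition}\label{prop:W}
The map $u\mapsto[c_u]$ induces an isomorphism $U/\mathbb C(A-1)\mathbf 1\cong\operatorname{Ann}(W)$. In particular $\dim\operatorname{Ann}(W)=\frac{p-3}2$ for every choice of $\zeta$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:necessary} and~\ref{lem:sufficient}, the map sends $U$ onto $\operatorname{Ann}(W)$. The cocycle $c_u$ is the coboundary of $z$ if and only if $(B-1)z=0$ and $u=(A-1)z$. The first condition says that $z$ is constant. So the kernel is spanned by $(A-1)\mathbf 1$, which is nonzero, and which lies in $U$ since $\zeta^{-i/2}(\zeta^i-1)=\zeta^{i/2}-\zeta^{-i/2}$ is odd. The dimension is $\frac{p-1}2-1$.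
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Powers of $b$ move any point to column $1$, where powers of $a$ change the height at will, so the action is transitive. The element $a$ fixes $(0,0)$, and $\dim H_1(Z;\mathbb C)=|\Omega|+1=p^2+1$. By Lemma~\ref{lem:ann} and additivity, the codimension of $H_1^{\mathrm{prim}}(Z;\mathbb C)$ is $\sum_r\dim\operatorname{Ann}(W_r)$. The term $r=0$ vanishes, and each of the other $p-1$ terms is $\frac{p-3}2$ by Proposition~\ref{prop:W} for the root $\zeta^r$.
\end{proof}

\begin{example}
We return to the cochains of Section~\ref{sec:hand}. For $\psi(k)=\zeta^{-rk}$ the cochain $\gamma_{e,\psi}$ corresponds to the cocycle $b\mapsto0$, $a\mapsto\zeta^{-rk}(\zeta^{rj}-1)e(j)\in W_r$. If $e$ is even and $r\neq0$, then $\zeta^{-rj/2}(\zeta^{rj}-1)e(j)$ is odd in $j$, so Lemma~\ref{lem:sufficient} applies; for $r=0$ the cochain is zero. By linearity in $\psi$, the cochain $\gamma_{e,\psi}$ vanishes on $H_1^{\mathrm{prim}}(Z;\mathbb C)$ for every even $e$ and every $\psi$. For $p\ge5$ take $e=\delta_1+\delta_{-1}$ and $\psi=\delta_0$. The word $ab^{-1}a^{(p-1)/2}b$, read from $(1,1)$, steps down to $(1,0)$, moves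 to column $2$, reaches height $-(p-1)=1$ there, and closes up. As $2\neq\pm1$ in $\mathbb F_p$, the value of $\gamma_{e,\psi}$ on this loop is $1$, so its class is not in the primitive homology.
\end{example}

\section{Rank at least three}\label{sec:rank3}

The example does not extend to higher rank in the naive way: if further basis elements are allowed to act on the same set $\Omega$, then a free factor of rank $n-1$ containing $a$ and $b$ is transitive and Theorem~\ref{thm:B} applies. Theorem~\ref{thm:C} is a finer obstruction. We first record what averaging over a finite group gives.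

\begin{lemma}\label{lem:avg}
Let $\Gamma$ be a group, $M$ a complex $\Gamma$-module, and $\Gamma_0$ a normal subgroup of finite index that acts trivially on $M$.
\begin{enumerate}
\item[(a)] A cocycle $d\colon\Gamma\to M$ that vanishes on $\Gamma_0$ is a coboundary. If moreover $d$ vanishes on a subgroup $T$ with $M^T=0$, then $d=0$.
\item[(b)] If $M'$ is a quotient module of $M$ and $T\le\Gamma$ is a subgroup with $M^T=0$, then $(M')^T=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The affine action of $d$ factors through the finite group $\Gamma/\Gamma_0$, so the barycenter of an orbit is a fixed point and $d(g)=(g-1)z$ for some $z$. If $d|_T=0$, then $z\in M^T=0$. (b) A $T$-fixed vector of $M'$ is the image of the average, over the finite $T$-orbit, of any of its preimages, and this average lies in $M^T=0$.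
\end{proof}

\begin{proposition}\label{prop:vanish}
Let $n\ge3$ and $F=\langle x\rangle*\langle y\rangle*T$ with $T$ of rank $n-2$. Let $V$ be an irreducible $F$-module with finite image, $V^x\ne0$ and $V^T=0$. Then $\operatorname{Ann}(V)=0$.
\end{proposition}

Let $N$ be the kernel of the action on $V$. By Lemma~\ref{lem:avg}, a cocycle is controlled by its values on $N$, so we want to show that these vanish. The primitive elements $xv$ with $v\in N\cap(\langle y\rangle*T)$ confine some of the values to the proper subspace $(x-1)V$. The difficulty is that this subspace is not $F$-invariant, so irreducibility cannot be applied to it. We therefore consider the span of the values on $N\cap Y$ for two free factors $Y$ that together generate $F$, and we show that the two spans agree.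

\begin{proof}
Put $F'=\langle y\rangle*T$ and $F''=\langle x\rangle*T$. Call a cocycle \emph{admissible} if its class lies in $\operatorname{Ann}(V)$; admissible cocycles form a vector space that contains the coboundaries. For $Y\in\{F',F''\}$ let $J(Y)$ be the span of all $c(v)$ with $v\in N\cap Y$ and $c$ admissible. For $g\in Y$ and $v\in N\cap Y$ we have $gvg^{-1}\in N\cap Y$ and
\[
c(gvg^{-1})=c(g)+g\,c(v)+gv\,c(g^{-1})=g\,c(v),
\]
since $v$ acts trivially and $c(g)+g\,c(g^{-1})=c(1)=0$. So $J(Y)$ is $Y$-invariant.

\emph{Step 1: $J(F')\subseteq(x-1)V\ne V$.} Let $c$ be admissible and $v\in N\cap F'$. The element $xv$ is primitive and acts on $V$ as $x$, so $c(xv)=c(x)+x\,c(v)$ and $c(x)$ both lie in $(x-1)V$. This subspace is $x$-invariant, so it contains $c(v)$. It is proper because $x-1$ has the nonzero kernel $V^x$.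

\emph{Step 2: $J(F'')\subseteq J(F')$.} Let $c$ be admissible and $v\in N\cap F''$. To see $c(v)$ from inside $F'$, we build an admissible cocycle that takes the value $y\,c(v)$ on $y$. Let $\theta$ be the automorphism of $F$ that fixes $F''$ and sends $y$ to $yv$. It induces the identity on $F/N$, so $\theta(g)$ and $g$ act on $V$ in the same way. Hence $c\circ\theta$ is a cocycle, and it is admissible: for primitive $z$ the element $\theta(z)$ is primitive, so $c(\theta(z))\in(\theta(z)-1)V=(z-1)V$. The admissible cocycle $d=c\circ\theta-c$ satisfies $d|_T=0$ and $d(y)=c(yv)-c(y)=y\,c(v)$. Consider the $F'$-module $M=V/J(F')$ and the induced cocycle $\bar d\colon F'\to M$. It vanishes on $N\cap F'$ by the definition of $J(F')$, it vanishes on $T$, and $M^T=0$ by Lemma~\ref{lem:avg}(b). So $\bar d=0$ by Lemma~\ref{lem:avg}(a). Thus $y\,c(v)\in J(F')$, and $c(v)\in J(F')$ because $y\in F'$.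

\emph{Step 3: $J(F')=J(F'')=0$.} Step 2 used $V^T=0$ but not $V^x\neq0$, so it holds with $x$ and $y$ exchanged and gives $J(F')\subseteq J(F'')$. The subspace $J(F')=J(F'')$ is invariant under $F'$ and $F''$, which generate $F$. It is proper by Step 1, so it is $0$ by irreducibility.

Now let $c$ be admissible. It vanishes on $N\cap F'$, so $c|_{F'}$ is the coboundary of some $z\in V$ by Lemma~\ref{lem:avg}(a). Subtracting the coboundary of $z$ on $F$, we may assume $c|_{F'}=0$. Then $c|_{F''}$ vanishes on $N\cap F''$ and on $T$, so $c|_{F''}=0$ by Lemma~\ref{lem:avg}(a). Hence $c=0$.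
\end{proof}

For $n=2$ the group $T$ would be trivial and $V^T=0$ would force $V=0$, so the proposition says nothing about the module $W$ of Section~\ref{sec:heis}. By Lemma~\ref{lem:one}, that module does have the last property in Theorem~\ref{thm:C}.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The module $\mathbb C[F/H]$ is a direct sum of irreducibles by Maschke's theorem. By Lemma~\ref{lem:ann} and additivity, $\operatorname{Ann}(V)\ne0$ for some irreducible constituent $V$. It is nontrivial, because for trivial $V$ an element of $\operatorname{Ann}(V)$ is a homomorphism $F\to\mathbb C$ that vanishes on a basis. The indicator function of the coset $H$ is fixed by $H$ and generates $\mathbb C[F/H]$, so its projection to $V$ is a nonzero vector in $V^H$. By hypothesis $H$ contains a primitive element $x$, so $V^x\ne0$.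

Since $\operatorname{Ann}(V)\ne0$, Proposition~\ref{prop:vanish} says: if $z,y$ are distinct elements of a basis and $V^z\ne0$, then $V^T\ne0$ for the free factor $T$ generated by the remaining $n-2$ elements. We use this to spread the property $V^z\neq0$ from $x$ to all primitive elements. Let $z\ne z'$ belong to one basis and suppose $V^z\ne0$. As $n\ge3$, the basis has a third element $y$. The free factor $T$ generated by the basis elements other than $z,y$ contains $z'$, so $V^{z'}\supseteq V^T\ne0$. Thus the property holds for all elements of a basis or for none. By Nielsen's theorem on generators of $\operatorname{Aut}(F)$, any two bases are joined by a chain of bases in which each arises from the previous one by permuting the elements, inverting one element, or multiplying one element by another. Consecutive bases share an element, so the property passes along the chain. Starting from a basis that contains $x$, we obtain $V^z\ne0$ for every primitive $z$.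

Finally, let $T$ be any free factor of rank $n-2$ and complete a basis of $T$ to a basis of $F$ by $x',y'$. Since $V^{x'}\ne0$, Proposition~\ref{prop:vanish} gives $V^T\ne0$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{FH} Benson Farb and Sebastian Hensel, \emph{Finite covers of graphs, their primitive homology, and representation theory}, arXiv:1610.08819 (2016).
\end{thebibliography}
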